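# Discrepancy of arithmetic progressions in boxes and convex bodies

## 1. A single row: every coloring of $[N]$ is off by $cN^{1/4}$

Give each point of a finite set one of two colors, $+1$ or $-1$. We look at all arithmetic progressions inside the set and ask how evenly a single coloring can split all of them at once.

**Definition (discrepancy).** Let $\Omega$ be a finite set. A coloring is a map $\chi:\Omega\to\{1,-1\}$, and $\chi(A)=\sum_{x\in A}\chi(x)$ for $A\subseteq\Omega$. For a family $\mathcal A$ of subsets of $\Omega$,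
$$\operatorname{disc}(\mathcal A)=\min_\chi\max_{A\in\mathcal A}|\chi(A)| .$$

**Definition (arithmetic progression).** An arithmetic progression (AP) in $\mathbb Z^d$ is a set $\{a,a+b,\dots,a+(k-1)b\}$ with $a,b\in\mathbb Z^d$ and $k\ge1$. For $\mathbf N=(N_1,\dots,N_d)$ with positive integers $N_i$, let $\Omega=[N_1]\times\dots\times[N_d]$ with $[N]=\{1,\dots,N\}$, and let $\mathcal A_{\mathbf N}$ be the family of all APs contained in $\Omega$. We write $n=|\Omega|$.

Some cases can be done by hand. Any two points $a,a'$ form an AP, with difference $a'-a$. So as soon as $n\ge3$, two points share a color and the discrepancy is at least $2$. For $\Omega=[3]$ the coloring $+,-,+$ has no sum larger than $2$, so the discrepancy is exactly $2$. For $\Omega=\{1,2\}^d$ with $d\ge2$, an AP with three distinct terms would need a coordinate taking three different values, so all APs have at most two elements and every coloring has discrepancy exactly $2$. That last example has $2^d$ points, so the number of points alone does not decide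 the answer.

In one dimension long progressions force a real lower bound, and the proof is short.

**Proposition 1.** For every $N\ge1$ and $\mathbf N=(N)$ we have $\operatorname{disc}(\mathcal A_{\mathbf N})\ge \dfrac{N^{1/4}}{12\sqrt2}$.

**Step 1: the sums to be averaged.** We set up a family of progressions that all have about the same length. Let $f$ be a coloring of $[N]$, extended by $0$ to $\mathbb Z$. Put $L=\sqrt N$, $B=\lfloor N/L\rfloor\ge1$, $\ell=\lfloor L/6\rfloor+1$, and for $1\le b\le B$
$$F_b(a)=\sum_{j=0}^{\ell-1}f(a+jb)\qquad(a\in\mathbb Z).$$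
The set $\{a+jb:0\le j<\ell\}\cap[N]$, if nonempty, is an AP in $[N]$. So it suffices to find $a,b$ with $|F_b(a)|$ large.

**Step 2: for each frequency, a difference that does not cancel.** Write $\|t\|$ for the distance from $t$ to the nearest integer. Given $\theta\in\mathbb T=\mathbb R/\mathbb Z$, the $B+1>N/L=L$ points $0,\theta,\dots,B\theta$ lie on a circle of length $1$, so two of them are at distance less than $1/L$. Hence some $b$ with $1\le b\le B$ has $\|b\theta\|<1/L$. For this $b$ and $0\le j\le\ell-1\le L/6$, the number $e^{2\pi ijb\theta}$ has argument at most $2\pi\cdot\frac L6\cdot\frac1L=\frac\pi3$ in absolute value, so its real part is at least $\frac12$. Therefore $\big|\sum_{j<\ell}e^{2\pi ijb\theta}\big|\ge\ell/2$.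

**Step 3: Parseval and averaging.** We turn the pointwise information into one large sum. With $\hat f(\theta)=\sum_af(a)e^{-2\pi ia\theta}$ we have $\hat F_b(\theta)=\hat f(\theta)\sum_{j<\ell}e^{2\pi ijb\theta}$, so by Parseval
$$\sum_{b=1}^B\sum_a|F_b(a)|^2=\int_{\mathbb T}|\hat f(\theta)|^2\sum_{b=1}^B\Big|\sum_{j<\ell}e^{2\pi ijb\theta}\Big|^2d\theta\ \ge\ \frac{\ell^2}4\int_{\mathbb T}|\hat f|^2=\frac{\ell^2}4N .$$
There are $B\le L$ values of $b$. For each $b$, $F_b(a)\ne0$ for at most $N+(\ell-1)b\le N+\frac L6\cdot\frac NL\le2N$ values of $a$. So some $|F_b(a)|^2\ge\frac{\ell^2N/4}{2NL}=\frac{\ell^2}{8L}\ge\frac L{288}$, which gives $|F_b(a)|\ge\sqrt L/(12\sqrt2)$. $\square$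

In fact $\operatorname{disc}(\mathcal A_{(N)})=\Theta(N^{1/4})$; the lower bound is due to Roth and the upper bound to Matoušek and Spencer.

What changes in a box? The proof used three facts about the length $L$: there are more than $L$ differences available for the pigeonhole, at most a constant times $L$ of them for the averaging, and a progression of about $L$ terms with such a difference stays near $[N]$. In a box with sides $N_1,\dots,N_d$, a progression with $\ell$ terms stays nearby if $|b_i|$ is at most about $N_i/\ell$, and the number of such $b$ is about $\prod_i\max(1,N_i/\ell)$. So the right length should solve "number of differences $=$ number of terms". For the row this equation is $N/\ell=\ell$. The other half of the problem, producing a good coloring, needs new work even for a row.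

## 2. The balance length of a box, and the statements for boxes

Put
$$L=\max_{I\subseteq[d]}\Big(\prod_{i\in I}N_i\Big)^{1/(|I|+1)}\ \ge\ 1,\qquad D_0(\ell)=\prod_{j=1}^d\max(1,N_j/\ell).$$
Permuting coordinates changes neither $L$ nor the discrepancy, so we assume $N_1\ge\dots\ge N_d$.

**Lemma 2.** $L$ is the unique $\ell\in[1,N_1]$ with $D_0(\ell)=\ell$. The set $I_0=\{i:N_i\ge L\}$ is nonempty and $\prod_{i\in I_0}N_i=L^{|I_0|+1}$. Moreover

- (a) $n\le L^{d+1}$;
- (b) $D_0(s)\le L(L/s)^d$ for $1\le s\le L$;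
- (c) $D_0(s)\le L^2/s$ for $L\le s\le N_1$.

*Proof.* The function $\ell-D_0(\ell)$ is continuous and strictly increasing, equals $1-n\le0$ at $\ell=1$ and $N_1-1\ge0$ at $\ell=N_1$. So it has a unique zero $L_*\in[1,N_1]$. For every $I$ we have $L_*=D_0(L_*)\ge\prod_{i\in I}(N_i/L_*)$, that is, $\prod_{i\in I}N_i\le L_*^{|I|+1}$. For $I=\{i:N_i\ge L_*\}$, which contains $1$, equality holds. Hence $L_*=L$.

For (a), $n=\prod_{I_0}N_i\cdot\prod_{i\notin I_0}N_i\le L^{|I_0|+1}L^{d-|I_0|}$. For (b), each factor satisfies $\max(1,N_j/s)\le\frac Ls\max(1,N_j/L)$, so $D_0(s)\le(L/s)^dD_0(L)=L(L/s)^d$. For (c), every factor of $D_0$ is nonincreasing in $\ell$ and the first one drops from $N_1/L$ to $N_1/s$, so $D_0(L)/D_0(s)\ge s/L$ and $D_0(s)\le L\cdot L/s$. $\square$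

Examples: a row has $L=N^{1/2}$. A square $N\times N$ has $L=N^{2/3}$. An $N\times m$ rectangle with $1\le m\le N$ has candidates $1$, $m^{1/2}\le N^{1/2}$ and $(Nm)^{1/3}$, so $L=N^{1/2}$ for $m\le N^{1/2}$ and $L=(Nm)^{1/3}$ for $m\ge N^{1/2}$: a thin rectangle behaves like a row.

The problem, whose source is Fox, Xu and Zhou, "Discrepancy of arithmetic progressions in grids", arXiv:2110.15429 (2021), is to prove or disprove the conjecture that
$$\operatorname{disc}(\mathcal A_{\mathbf N})=\Theta_d\Big(\max_{I\subseteq[d]}\Big(\prod_{i\in I}N_i\Big)^{\frac1{2|I|+2}}\Big),$$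
where $f=\Theta_d(g)$ means $c_dg\le f\le C_dg$ with positive constants depending only on $d$. The right side is $\sqrt L$. The conjecture is true.

**Theorem 3.** For all $d$ and $\mathbf N$: $\displaystyle\ \frac1{12\cdot6^{d/2}}\sqrt L\le\operatorname{disc}(\mathcal A_{\mathbf N})\le C_d\sqrt L .$

The coloring will be built by starting from a real vector and moving it step by step to a sign vector. Such a construction can start anywhere in the cube $[-1,1]^\Omega$, which gives more.

**Definition (linear and hereditary discrepancy).** For $x\in\mathbb R^\Omega$ write $x(A)=\sum_{i\in A}x_i$. The linear discrepancy of $\mathcal A$ is $\max_{x^0\in[-1,1]^\Omega}\min_\chi\max_{A}|\chi(A)-x^0(A)|$. The hereditary discrepancy is $\max_{X\subseteq\Omega}\operatorname{disc}(\mathcal A|_X)$, where $\mathcal A|_X=\{A\cap X:A\in\mathcal A\}$.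

For example, let $\Omega=\{1,2\}$ and $\mathcal A=\{\Omega\}$. The discrepancy is $0$. The hereditary discrepancy is $1$, from $X=\{1\}$. The linear discrepancy is also $1$: the sums $\chi(\Omega)$ are $-2,0,2$, so each $x^0(\Omega)\in[-2,2]$ is within $1$ of one of them, and $x^0(\Omega)=1$ is no closer.

**Theorem 4.** For every $x^0\in[-1,1]^\Omega$ there is $\chi\in\{\pm1\}^\Omega$, equal to $x^0$ wherever $x^0=\pm1$, with $|\chi(A)-x^0(A)|\le C_d\sqrt L$ for all APs $A\subseteq\Omega$. Hence the linear and the hereditary discrepancy of $\mathcal A_{\mathbf N}$ are also $\Theta_d(\sqrt L)$.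

A version for convex bodies is Theorem 9 in Section 9.

## 3. The lower bound in a box: the differences with $|b_i|\le N_i/L$

We prove the left inequality of Theorem 3 by running Section 1 on the right sub-box.

**Step 1: discard the short sides.** We want all sides to be at least $L$. Let $I=I_0$ and $k=|I|\ge1$, so $\prod_IN_i=L^{k+1}$ and $N_i\ge L$ for $i\in I$. Fixing the coordinates outside $I$ to be $1$ gives a copy of $\Omega_I=\prod_I[N_i]$ whose APs are APs of $\Omega$. So it suffices to treat a coloring $f$ of $\Omega_I$, extended by $0$ to $\mathbb Z^k$.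

**Step 2: a good difference for each frequency.** Put $B_i=\lfloor N_i/L\rfloor\ge1$ and $\ell=\lfloor L/6\rfloor+1$, and for $b\ne0$ with $|b_i|\le B_i$ put $F_b(a)=\sum_{j=0}^{\ell-1}f(a+jb)$. The box $\prod_I\{0,\dots,B_i\}$ contains $\prod_I(B_i+1)>\prod_IN_i/L^k=L$ vectors. Given $\theta\in\mathbb T^k$, two of these vectors have inner products with $\theta$ at distance less than $1/L$ on the circle. Their difference $b$ is nonzero, has $|b_i|\le B_i$ and $\|b\cdot\theta\|<1/L$. As in Section 1, the numbers $e^{2\pi ijb\cdot\theta}$ with $0\le j\le\ell-1\le L/6$ have arguments at most $\pi/3$ in absolute value, so $\big|\sum_{j<\ell}e^{2\pi ijb\cdot\theta}\big|\ge\ell/2$.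

**Step 3: average over $a$ and $b$.** By Parseval on $\mathbb T^k$,
$$\sum_b\sum_a|F_b(a)|^2=\int|\hat f(\theta)|^2\sum_b\Big|\sum_{j<\ell}e^{2\pi ijb\cdot\theta}\Big|^2d\theta\ \ge\ \frac{\ell^2}4\prod_IN_i .$$
There are at most $\prod_I(2B_i+1)\le\prod_I3N_i/L=3^kL$ vectors $b$. For each of them $F_b(a)\ne0$ for at most $\prod_I(N_i+(\ell-1)|b_i|)\le\prod_I(N_i+\frac L6\cdot\frac{N_i}L)\le2^k\prod_IN_i$ values of $a$. So some
$$|F_b(a)|^2\ge\frac{\ell^2}{4\cdot6^kL}\ge\frac L{144\cdot6^k}.$$
Boxes are convex, so $\{a+jb\}_{j<\ell}\cap\Omega_I$ is an AP, and $|F_b(a)|\ge\sqrt L/(12\cdot6^{k/2})\ge\sqrt L/(12\cdot6^{d/2})$. $\square$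

## 4. Random signs, and cutting progressions into canonical blocks

For the upper bound the first thing to try is a random coloring. A progression with $m$ terms then has a sum of standard deviation $\sqrt m$. The longest progressions have $N_1$ terms, and $L<N_1$ as soon as $N_1\ge2$, because $D_0(N_1)=1<N_1$. In the cube $[N]^d$ this is $N^{1/2}$ against the target $N^{d/(2d+2)}$. Random signs are of the right size for progressions of length about $L$; they are too crude for longer ones. But long progressions have few possible differences, so one can hope to treat them specially. This section sets up the count.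

For the rest of the upper bound, $\Omega=K\cap\mathbb Z^d$ is finite and nonempty, $K\subseteq\mathbb R^d$ is convex, and $n=|\Omega|$. Let $\mathcal B$ be the set of nonzero $b\in\mathbb Z^d$ whose first nonzero coordinate is positive. Let $\beta_s$ be the number of $b\in\mathcal B$ such that $\Omega$ contains an $s$-term AP with difference $b$.

For a box and $s\ge2$ the count is easy. If $b$ is counted then $(s-1)|b_j|\le N_j-1$ for all $j$, so $|b_j|\le\frac{N_j-1}{s-1}\le\frac{2N_j}s$, and
$$\beta_s\le\prod_j(1+4N_j/s)\le5^dD_0(s). \tag{1}$$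
Since some $b_j\ne0$, $\beta_s\ge1$ also forces $s\le N_1$.

**Canonical blocks.** Let $b\in\mathcal B$. By convexity every nonempty set $\Omega\cap(c+\mathbb Zb)$ is a run $\{c_0,c_0+b,\dots,c_0+(m-1)b\}$. For $s=2^j$, its canonical blocks of size $s$ are the sets $\{c_0+kb:ts\le k<(t+1)s\}$ with integers $t\ge0$ and $(t+1)s\le m$. Let $\mathcal S_s$ be the family of all canonical blocks of size $s$, over all runs and all $b\in\mathcal B$, indexed also by $b$. For fixed $b$ a point lies in at most one block of size $s$, and a block of size $s$ with difference $b$ is an $s$-term AP. So each point lies in at most $\beta_s$ members of $\mathcal S_s$.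

For example, in the row $[7]$ with $b=2$ the odd numbers form the run $1,3,5,7$. Its canonical blocks are the four singletons, $\{1,3\}$, $\{5,7\}$ and the whole run. The AP $\{3,5,7\}$ is the union of the blocks $\{3\}$ and $\{5,7\}$.

**Lemma 5.** Every AP in $\Omega$ with at least two elements is a disjoint union of canonical blocks, at most two of each size.

*Proof.* Its difference is nonzero, and after reversing the order we may assume it lies in $\mathcal B$. The AP then corresponds to an interval $J$ of integers in $[0,m)$ for some run. Take the maximal dyadic intervals $[ts,(t+1)s)$, $s=2^j$, contained in $J$. Two dyadic intervals are nested or disjoint, so the maximal ones are disjoint, and they cover $J$ because single points are dyadic. Suppose three of them had the same size $s$. The dyadic interval of size $2s$ containing the middle one consists of the middle one and a neighbor of size $s$ on its left or right. That neighbor lies between the first and the third interval inclusive, hence in $J$. So the interval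 of size $2s$ lies in $J$, contradicting maximality. $\square$

It therefore suffices to control all canonical blocks, with bounds that are summable over the sizes $s$.

## 5. Barriers and a proximal map: a partial coloring with a guarantee at each point

We will move a vector $x\in[-1,1]^\Omega$ by $x_i'=x_i+a_iw_i$, where $a_i=1-|x_i|$ is the gap at $i$ and $w\in[-1,1]^\Omega$. The change of the sum over $S$ is $\langle v_S,w\rangle$, with $v_S=(a_i1_{i\in S})_i$. We want a random $w$ with three properties: $|\langle v_S,w\rangle|<\Delta_S$ for prescribed allowances; each single coordinate $w_i$ is $\pm1$ with high probability; and $w$ is a Lipschitz function of a Gaussian vector, so that weighted sums concentrate.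

Without any constraint this is easy. Let $w_i$ be $10g_i$ clipped to $[-1,1]$, with $g$ standard Gaussian. Then $\mathbb P(|w_i|<1)=\mathbb P(|g_i|<0.1)\le\frac{0.2}{\sqrt{2\pi}}<0.08$. Clipping is the nearest-point map onto the cube. With constraints we add to the squared distance a convex barrier for each $S$ and minimize.

We use these textbook facts; $g$ is a standard Gaussian vector and $|\cdot|$ the Euclidean norm.

- Rademacher's theorem: Lipschitz functions on $\mathbb R^n$ are differentiable almost everywhere.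
- Gaussian integration by parts: $\mathbb E[g_iF(g)]=\mathbb E[\partial_iF(g)]$ for Lipschitz $F$.
- Gaussian concentration (Tsirelson–Ibragimov–Sudakov): for $\rho$-Lipschitz $F$ and $\lambda\ge0$, $\mathbb P(F(g)-\mathbb EF(g)\ge\lambda)\le e^{-\lambda^2/2\rho^2}$. For an odd $F$ the mean is $0$, and $\mathbb P(|F(g)|\ge\lambda)\le2e^{-\lambda^2/2\rho^2}$.

**Setting.** $\Omega$ is finite, $a\in[0,1]^\Omega$, $\mathcal S$ is a finite indexed family of subsets with numbers $\Delta_S>0$, and $v_S=(a_i1_{i\in S})_i$. Sets with $v_S=0$ are discarded. Put $\sigma=10$, $C_0=16\cdot81\,\sigma^2$ and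
$$\varepsilon_i=\sum_{S\ni i}\frac{C_0}{\Delta_S^2}\exp\Big(-\frac{\Delta_S^2}{1600|v_S|^2}\Big). \tag{2}$$

**Lemma 6.** There is a map $w:\mathbb R^\Omega\to[-1,1]^\Omega$, odd and $1$-Lipschitz, with $|\langle v_S,w(y)\rangle|<\Delta_S$ for all $S$ and $y$, such that $\mathbb P(|w_i(\sigma g)|<1)\le0.1+\varepsilon_i$ for every $i$.

**Step 1: the map.** We build a barrier which is flat in the middle and infinite at $\pm\Delta_S$. Let $h(r)=0$ for $0\le r\le\frac12$ and $h(r)=(1-r)^{-2}-4$ for $\frac12\le r<1$; this is continuous and $\ge0$. Let $\kappa=4\sigma$, and let $\psi_S$ be the even function on $(-\Delta_S,\Delta_S)$ with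
$$\psi_S(0)=\psi_S'(0)=0,\qquad\psi_S''(u)=\frac{\kappa^2}{\Delta_S^2}h(|u|/\Delta_S).$$
It is convex, $C^2$ and nonnegative. For $0\le r<1$, $\psi_S(r\Delta_S)=\kappa^2\int_0^r(r-\rho)h(\rho)\,d\rho$. As $r\to1$ the integrands increase to $(1-\rho)h(\rho)=\frac1{1-\rho}-4(1-\rho)$ on $[\frac12,1)$, whose integral diverges, so $\psi_S\to\infty$ at $\pm\Delta_S$. Set $\psi_S=+\infty$ outside. Let
$$\Psi(w)=\sum_S\psi_S(\langle v_S,w\rangle),$$
and let $w(y)$ be the minimizer of $\frac12|w-y|^2+\Psi(w)$ over $w\in[-1,1]^\Omega$. The objective is strictly convex and lower semicontinuous on a compact cube and finite at $w=0$, so the minimizer exists, is unique, and lies in the open set $\mathcal O=\{\Psi<\infty\}$. Being in $\mathcal O$ means $|\langle v_S,w(y)\rangle|<\Delta_S$ for all $S$. On $\mathcal O$ the function $\Psi$ is $C^2$.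

**Step 2: $w$ is odd and $1$-Lipschitz.** Let $\Phi=\Psi$ on the cube and $\Phi=+\infty$ off it; $\Phi$ is even and convex. Evenness and uniqueness give $w(-y)=-w(y)$. For the Lipschitz bound, let $w=w(y)$, let $\Phi(z)<\infty$ and $0<\tau\le1$. Comparing the objective at $w$ and at $w+\tau(z-w)$ and using convexity,
$$0\le\tau\langle w-y,z-w\rangle+\tfrac{\tau^2}2|z-w|^2+\tau(\Phi(z)-\Phi(w)).$$
Divide by $\tau$ and let $\tau\to0$: $\Phi(z)\ge\Phi(w)+\langle y-w,z-w\rangle$. Apply this with $z=w'=w(y')$, then with the roles of $y,y'$ exchanged, and add: $\langle(y-w)-(y'-w'),w-w'\rangle\ge0$. So $|w-w'|^2\le\langle y-y',w-w'\rangle\le|y-y'||w-w'|$.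

**Step 3: the Jacobian.** We compute the derivative of $w$, to compare saturation with curvature. Let $y$ be a point of differentiability of $w$; almost every $y$ is one. Put $F=\{i:|w_i(y)|<1\}$, $H=\nabla^2\Psi(w(y))=\sum_S\psi_S''(\langle v_S,w(y)\rangle)\,v_Sv_S^T$, and $J_{jl}=\partial w_j/\partial y_l$. If $j\notin F$, then $w_j$ attains its extreme value $\pm1$ at $y$, so $J_{jl}=0$ for all $l$. If $i\in F$, then by continuity $|w_i|<1$ near $y$, so the objective has zero derivative in the $i$-th coordinate there, that is, $y_i=w_i+\partial_i\Psi(w)$ in a neighborhood of $y$. Differentiating at $y$ gives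
$$\delta_{il}=J_{il}+\sum_{j\in F}H_{ij}J_{jl}\qquad(i\in F).$$
For $l\in F$ this says $J_{FF}=(I+H_{FF})^{-1}$. For $l\notin F$ it says $(I+H_{FF})J_{Fl}=0$, so $J_{Fl}=0$. All entries of $J$ outside $F\times F$ vanish. Two consequences follow.

(i) *For all $i$: $J_{ii}\ge1_{\{|w_i|<1\}}-H_{ii}$.* For $i\notin F$ this is $0\ge-H_{ii}$. For positive definite $Q$ with unit vector $e_i$, Cauchy–Schwarz gives $1=\langle Q^{1/2}e_i,Q^{-1/2}e_i\rangle^2\le Q_{ii}(Q^{-1})_{ii}$. So for $i\in F$, $J_{ii}\ge\frac1{1+H_{ii}}\ge1-H_{ii}$.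

(ii) *With $u_S(y)=\langle v_S,w(y)\rangle$: $\sqrt{\psi_S''(u_S)}\,|\nabla u_S|\le1$.* Let $c=\psi_S''(u_S)$ and let $v_F$ be the restriction of $v_S$ to $F$. Then $\nabla u_S$ equals $(I+H_{FF})^{-1}v_F$ on $F$ and $0$ elsewhere. Since $H_{FF}\succeq c\,v_Fv_F^T$ and $(I+cv_Fv_F^T)v_F=(1+c|v_F|^2)v_F$,
$$|\nabla u_S|^2=v_F^T(I+H_{FF})^{-2}v_F\le v_F^T(I+H_{FF})^{-1}v_F\le v_F^T(I+cv_Fv_F^T)^{-1}v_F=\frac{|v_F|^2}{1+c|v_F|^2},$$
and $c$ times this is at most $1$.

**Step 4: $u_S$ rarely comes near its barrier.** The aim is a bound for $\mathbb E\,\psi_S''(u_S(\sigma g))$. Let $\varphi_S(u)=\int_0^u\sqrt{\psi_S''}$, odd and $C^1$ on $(-\Delta_S,\Delta_S)$. The function $\varphi_S(u_S(y))$ is locally Lipschitz, because on a compact set of $y$ the values $u_S$ stay in a compact part of $(-\Delta_S,\Delta_S)$. By (ii) its gradient has norm at most $1$ almost everywhere. Such a function is $1$-Lipschitz: for a fixed vector $z$, by Fubini almost every line in direction $z$ meets the exceptional null set in linear measure $0$, so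 the increment over $[y,y+z]$ is at most $|z|$ for almost every $y$, and by continuity for every $y$. Since it is odd, concentration for $y=\sigma g$ gives
$$\mathbb P(|\varphi_S(u_S)|\ge\lambda)\le2e^{-\lambda^2/2\sigma^2}.$$
Put $r=|u_S(\sigma g)|/\Delta_S<1$. If $r\ge\frac34$, then $h(\rho)\ge\frac34(1-\rho)^{-2}$ on $[\frac34,r]$, because $\frac14(1-\rho)^{-2}\ge4$ there. So
$$|\varphi_S(u_S)|=\kappa\int_0^r\sqrt{h(\rho)}\,d\rho\ge\kappa\frac{\sqrt3}2\int_{3/4}^r\frac{d\rho}{1-\rho}=\kappa\frac{\sqrt3}2\log\frac1{4(1-r)} .$$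
Let $Y=\frac1{4(1-r)}$. For $y\ge1$, $Y\ge y$ implies $r\ge\frac34$ and $|\varphi_S(u_S)|\ge2\sqrt3\,\sigma\log y$, so $\mathbb P(Y\ge y)\le2e^{-6\log^2y}$. Substituting $y=e^x$ below,
$$\mathbb E(1-r)^{-4}=256\,\mathbb EY^4\le256\Big(1+8\int_1^\infty y^3e^{-6\log^2y}dy\Big)\le256\Big(1+8\int_{\mathbb R}e^{4x-6x^2}dx\Big)=256\big(1+8e^{2/3}\sqrt{\pi/6}\big)<57^2 ;$$
numerically the last expression is less than $3150$, while $57^2=3249$.

Also $u_S(\sigma g)$ is odd and $\sigma|v_S|$-Lipschitz in $g$, so $\mathbb P(r\ge\frac12)\le2e^{-\Delta_S^2/8\sigma^2|v_S|^2}$. Since $\psi_S''$ vanishes for $r\le\frac12$ and is at most $\frac{\kappa^2}{\Delta_S^2}(1-r)^{-2}$ otherwise, Cauchy–Schwarz and $\kappa^2=16\sigma^2$ give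
$$\mathbb E\psi_S''(u_S)\le\frac{\kappa^2}{\Delta_S^2}\big(\mathbb E(1-r)^{-4}\big)^{1/2}\mathbb P(r\ge\tfrac12)^{1/2}\le\frac{16\sigma^2\cdot57\sqrt2}{\Delta_S^2}e^{-\Delta_S^2/16\sigma^2|v_S|^2}\le\frac{C_0}{\Delta_S^2}e^{-\Delta_S^2/1600|v_S|^2},$$
because $57\sqrt2<81$. As $a_i\le1$, we get $\mathbb EH_{ii}=\sum_{S\ni i}a_i^2\,\mathbb E\psi_S''(u_S)\le\varepsilon_i$.

**Step 5: the conclusion at a point.** Integration by parts for $g\mapsto w_i(\sigma g)$ gives $\sigma\,\mathbb EJ_{ii}=\mathbb E[g_iw_i(\sigma g)]\le\mathbb E|g_i|\le1$. By (i), $\mathbb P(|w_i|<1)\le\mathbb EJ_{ii}+\mathbb EH_{ii}\le\frac1\sigma+\varepsilon_i=0.1+\varepsilon_i$. $\square$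

## 6. The square root of the gap contracts

How do we measure progress? The gap itself is of no use. If $x_i\ge0$ and $x_i'=x_i+a_iw_i\ge0$, the new gap is $a_i(1-w_i)$, and since $w_i$ is symmetric, $\mathbb E(1-w_i)=1$. The square root is strictly concave, and its mean does drop.

**Lemma 7.** Let $x\in[-1,1]^\Omega$, $a_i=1-|x_i|$, $p_i=\sqrt{a_i}$, and suppose $\varepsilon_i\le0.1$ for all $i$ in (2). Put $w=w(\sigma g)$ from Lemma 6, $x_i'=x_i+a_iw_i\in[-1,1]$ and $p_i'=\sqrt{1-|x_i'|}$. For any $r\in[0,\infty)^\Omega$ there is a random variable $Q_r\ge\sum_jr_jp_j'$ with $\mathbb EQ_r\le0.81\sum_jr_jp_j$ and $\mathbb P(Q_r>\mathbb EQ_r+50\lambda|r|)\le e^{-\lambda^2/2}$ for $\lambda\ge0$.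

*Proof.* Let $e_i=\operatorname{sgn}x_i$, with $\operatorname{sgn}0=1$. Since $|x_i'|\ge e_ix_i'=|x_i|+a_ie_iw_i$, we have $1-|x_i'|\le a_i(1-e_iw_i)$. Let $q(t)=\sqrt{1.01-t}$ on $[-1,1]$; it is concave, and $|q'(t)|=\frac1{2\sqrt{1.01-t}}\le5$. (The extra $0.01$ is there to make $q$ Lipschitz at $t=1$.) Then $p_i'\le p_iq(e_iw_i)$, and we take
$$Q_r=\sum_jr_jp_jq(e_jw_j).$$
*Mean.* As $w$ is odd and $g$ symmetric, $w_i$ is symmetric, so $\mathbb Eq(e_iw_i)=\frac12\mathbb E[q(w_i)+q(-w_i)]$. When $|w_i|=1$ the average $\frac12(q(w_i)+q(-w_i))$ is $\frac12(0.1+\sqrt{2.01})<0.759$. Always, by concavity, it is at most $q(0)=\sqrt{1.01}<1.005$. By Lemma 6, $\mathbb P(|w_i|<1)\le0.2$, so $\mathbb Eq(e_iw_i)\le0.759+0.246\cdot0.2<0.81$.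

*Concentration.* Since $w$ is $1$-Lipschitz, $p_j\le1$ and $q$ is $5$-Lipschitz, Cauchy–Schwarz shows that $g\mapsto Q_r$ is $5\sigma|r|=50|r|$-Lipschitz. Gaussian concentration finishes the proof. $\square$

## 7. Iteration: from a global count to a local one

**Proposition 8.** Let $\Omega=K\cap\mathbb Z^d$ and $\beta_s$ be as in Section 4. Let $A\ge1$ be an integer and $L\ge1$ such that for every integer $s\ge2$:

- (H1) $n\le AL^A$;
- (H2) $\beta_s\le AL(L/s)^A$ if $\sqrt L\le s<L$;
- (H3) $\beta_s\le AL^2/s$ if $s\ge L$.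

Then for each $x^0\in[-1,1]^\Omega$ there is $\chi\in\{\pm1\}^\Omega$, with $\chi_i=x_i^0$ whenever $x_i^0=\pm1$, such that $|\chi(P)-x^0(P)|\le C(A)\sqrt L$ for every AP $P\subseteq\Omega$.

**Step 1: reductions and block counts.** We remove trivial cases and record what the hypotheses say about blocks. If $L<L_0(A)$, a constant fixed below, round each $x_i^0$ to a nearest sign: the error is at most $n\le AL_0^A\le AL_0^A\sqrt L$. If $n=1$ rounding costs at most $1$. So let $L\ge L_0(A)\ge4$ and $n\ge2$. Let $\Sigma$ be the set of powers of two $s\ge\sqrt L$ with $\beta_s\ge1$. Put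
$$E_s=AL(L/s)^A\ \ (s<L),\qquad E_s=AL^2/s\ \ (s\ge L),\qquad R_s=sE_s .$$
For $s\in\Sigma$ we have $s\ge2$, $1\le\beta_s\le E_s$ and $s\le n$. Each point lies in at most $E_s$ members of $\mathcal S_s$, and $R_s\ge s\ge\sqrt L$.

**What fixed allowances give.** The natural first attempt is to iterate Lemma 7 with the same allowances every time. Take $\Delta_S=G\sqrt L\,\omega_s$ for $S\in\mathcal S_s$, with
$$\omega_s=(s/L)^{1/4}\ (s<L),\qquad\omega_s=(L/s)^{1/4}\ (s\ge L),$$
and a constant $G\ge1$. Since $|v_S|^2\le s$, the blocks of size $s$ contribute to $\varepsilon_u$ at most $C_0\frac{E_s}{\Delta_S^2}e^{-y}$ with $y=\frac{\Delta_S^2}{1600s}$. For $s\ge L$ this is at most $C_0AG^{-2}(L/s)^{1/2}$. For $s<L$ it is $C_0AG^{-2}(L/s)^{A+1/2}e^{-y}$ with $y=G^2(L/s)^{1/2}/1600$, and $e^{-y}\le\mu!\,y^{-\mu}$ with $\mu=2A+2$ turns it into a constant depending on $A$ times $G^{-2-2\mu}(L/s)^{-1/2}$. Both are geometric series over powers of two, so $\varepsilon_u\le0.1$ for large $G=G(A)$. Lemma 7 with $r\equiv1$ and Markov's inequality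 then let us multiply $\sum_ip_i$ by a factor at most $0.9$ in each round. After $O(\log n)=O_A(\log L)$ rounds nothing is left to color, and each round costs $O_A(\sqrt L)$ on every AP. This proves the bound $O_A(\sqrt L\log L)$.

To lose no logarithm the allowances must shrink from round to round. That should be possible, because the blocks contain less and less uncolored mass, so $|v_S|^2$ in (2) drops. Here the attempt stops: the argument controls the total $\sum_ip_i$, while $\varepsilon_u$ depends on the blocks through one point $u$, and the total does not see them. Consider the square $[N]^2$ with $N\ge64$, $L=N^{2/3}$, the power of two $s$ with $L/2<s\le L$, and the central point $u=(\lceil N/2\rceil,\lceil N/2\rceil)$. If $|b_1|,|b_2|\le N/(4s)$, the run through $u$ with difference $b$ contains $u+kb$ for all $|k|\le s$, so $u$ lies in a canonical block of size $s$ with difference $b$. The number of such $b\in\mathcal B$ is at least $2\lfloor N/(4s)\rfloor^2\ge2(N/8s)^2\ge N^2/(32L^2)=L/32$. Now let the uncolored points,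 with gap $1$, be exactly those sharing a block of size $s$ with $u$, and let all other gaps be $0$. They number at most $s\beta_s\le s\cdot25D_0(s)$ by (1), which is at most a constant times $L^2=N^{4/3}$, a vanishing part of $N^2$. Yet every block of size $s$ through $u$ still has $|v_S|^2=s$. With an allowance $\eta\sqrt L$, these blocks contribute to $\varepsilon_u$ at least
$$\frac L{32}\cdot\frac{C_0}{\eta^2L}\,e^{-\eta^2L/(1600s)}\ \ge\ \frac{C_0}{32\eta^2}e^{-\eta^2/800},$$
which is unbounded as $\eta\to0$.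

So we carry through the iteration a statement about each point $u$ and each size $s$: the mass seen from $u$ through blocks of size $s$. Lemma 7 allows arbitrary weights $r$, and its concentration bound lets us control all these weighted sums at once, provided no single point carries much of the weight. The next step checks this.

**Step 2: the local sums and their weights.** For $u\in\Omega$, $s\in\Sigma$, $p\in[0,1]^\Omega$ let
$$Z_{u,s}(p)=\sum_{S\in\mathcal S_s,\,S\ni u}\ \sum_{v\in S}p_v=\sum_vr_vp_v,\qquad r_v=r_v^{(u,s)}=\#\{S\in\mathcal S_s:u,v\in S\}.$$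
Then $\sum_vr_v\le sE_s=R_s$ and $r_u\le E_s=R_s/s$. We bound $r_v$ for $v\ne u$. A block with difference $b$ containing $u$ and $v$ gives $v-u=kb$ with $k\in\mathbb Z\setminus\{0\}$. Here $|k|$ divides the greatest common divisor $\gamma$ of the coordinates of $v-u$; the sign of $k$ is determined because $b\in\mathcal B$; and $k$ determines $b$, hence the block. So $r_v\le d(\gamma)$, the number of divisors of $\gamma$. By convexity the $\gamma+1$ points $u+\frac j\gamma(v-u)$, $0\le j\le\gamma$, lie in $\Omega$, so $\gamma\le n$. The divisor bound $d(m)\le C_\eta m^\eta$, valid for every $\eta>0$, is used with $\eta=\frac1{50A}$; with (H1),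
$$r_v\le C_An^{1/(50A)}\le C_A'L^{1/50}\qquad(v\ne u).$$
Therefore $|r|^2\le r_u^2+C_A'L^{1/50}\sum_vr_v\le\frac{R_s^2}{s^2}+C_A'L^{1/50}R_s$, and since $s\ge\sqrt L$ and $R_s\ge\sqrt L$,
$$\frac{|r|}{R_s}\le\frac1s+C_A''L^{1/100}R_s^{-1/2}\le L^{-1/2}+C_A''L^{\frac1{100}-\frac14}.$$
Put $\lambda=\sqrt{2\log(40n^2)}$, which is $O_A(\sqrt{\log L})$ by (H1). As $\frac1{100}-\frac14<-\frac15$, for $L\ge L_0(A)$ we have
$$50\lambda\,|r^{(u,s)}|\le L^{-1/5}R_s\qquad\text{for all }u\in\Omega,\ s\in\Sigma. \tag{3}$$
We fix $L_0(A)\ge4$ so that (3) holds and also $L^{-1/10}\le0.04$ for $L\ge L_0(A)$.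

**Step 3: parameters and the claim.** We now let the allowances shrink. Let
$$\delta_t=\max(0.85^t,L^{-1/10}),\quad\alpha=\frac1{8A+20}\le\frac1{28},\quad\mu=2A+2,\quad\Delta_s(t)=G\sqrt L\,\delta_t^\alpha\,\omega_s,$$
with $G=G(A)\ge1$ chosen in Step 4.

*Claim.* There are $x^{(0)}=x^0,x^{(1)},x^{(2)},\dots\in[-1,1]^\Omega$ such that, with $a_i^{(t)}=1-|x_i^{(t)}|$ and $p_i^{(t)}=\sqrt{a_i^{(t)}}$, for all $t\ge0$:

1. $|x^{(t+1)}(S)-x^{(t)}(S)|\le\Delta_s(t)$ for $S\in\mathcal S_s$, $s\in\Sigma$;
2. $Z_{u,s}(p^{(t)})\le\delta_tR_s$ for all $u\in\Omega$, $s\in\Sigma$;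
3. $\sum_ip_i^{(t+1)}\le0.9\sum_ip_i^{(t)}$;
4. coordinates with $a_i^{(t)}=0$ do not change.

Property 2 holds for $t=0$, because $\delta_0=1$ and $\sum_vr_v\le R_s$. Suppose $x^{(t)}$ is given with property 2, and write $a,p,\delta$ for $a^{(t)},p^{(t)},\delta_t$. We apply Lemma 6 to $\mathcal S=\bigcup_{s\in\Sigma}\mathcal S_s$ with $\Delta_S=\Delta_s(t)$ for $S\in\mathcal S_s$.

**Step 4: $\varepsilon_u\le0.1$ at every point.** Here the local invariant is used. Since $a_v^2\le a_v\le p_v\le1$, $|v_S|^2\le\min(s,\sum_{v\in S}p_v)$ for $S\in\mathcal S_s$. Call $S\in\mathcal S_s$ heavy if $\sum_{v\in S}p_v>\delta^{1/2}s$, and light otherwise. The heavy members containing $u$ each add more than $\delta^{1/2}s$ to $Z_{u,s}(p)\le\delta sE_s$, so there are at most $\delta^{1/2}E_s$ of them. Light sets have $|v_S|^2\le\delta^{1/2}s$. So $\mathcal S_s$ contributes to $\varepsilon_u$ at most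
$$C_0\frac{E_s}{\Delta_s(t)^2}\Big(\delta^{1/2}e^{-y_1}+e^{-y_2}\Big),\qquad y_1=\frac{\Delta_s(t)^2}{1600\,s},\quad y_2=\frac{\Delta_s(t)^2}{1600\,\delta^{1/2}s}. \tag{4}$$

*Sizes $s\ge L$.* Here $\dfrac{E_s}{\Delta_s(t)^2}=AG^{-2}\delta^{-2\alpha}(L/s)^{1/2}$. The heavy part, with $e^{-y_1}\le1$, is at most $C_0AG^{-2}\delta^{\frac12-2\alpha}(L/s)^{1/2}\le C_0AG^{-2}(L/s)^{1/2}$. For the light part, $y_2=G^2\delta^{2\alpha-\frac12}(L/s)^{3/2}/1600$. For $y>0$ we have $e^{-y}\le y^{-1/6}$, since $y^{1/6}e^{-y}$ has maximum $(6e)^{-1/6}<1$. As $1600^{1/6}<4$, the light part is at most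
$$4C_0AG^{-7/3}\,\delta^{\frac1{12}-\frac{7\alpha}3}(L/s)^{\frac12-\frac14}\le4C_0AG^{-7/3}(L/s)^{1/4},$$
because $\frac{7\alpha}3\le\frac1{12}$.

*Sizes $s<L$.* Here $\dfrac{E_s}{\Delta_s(t)^2}=AG^{-2}\delta^{-2\alpha}(L/s)^{A+\frac12}$, and we use $e^{-y}\le\mu!\,y^{-\mu}$. For the heavy part, $y_1=G^2\delta^{2\alpha}(L/s)^{1/2}/1600$, so $y_1^{-\mu}=1600^\mu G^{-2\mu}\delta^{-2\alpha\mu}(L/s)^{-A-1}$ and the contribution is at most
$$C_0A\,\mu!\,1600^\mu G^{-2-2\mu}\,\delta^{\frac12-2\alpha(\mu+1)}(L/s)^{-1/2}.$$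
The exponent of $\delta$ is $\ge0$, since $2\alpha(\mu+1)=\frac{4A+6}{8A+20}\le\frac12$. For the light part, $y_2=G^2\delta^{2\alpha-\frac12}(L/s)^{1/2}/1600$ and the contribution is at most
$$C_0A\,\mu!\,1600^\mu G^{-2-2\mu}\,\delta^{\frac\mu2-2\alpha(\mu+1)}(L/s)^{-1/2},$$
where the exponent of $\delta$ is at least $\frac{\mu-1}2>0$.

All exponents of $\delta\le1$ are nonnegative, so $\delta$ may be dropped, and the sums over powers of two $s$ of $(L/s)^{1/4}$ for $s\ge L$ and of $(L/s)^{-1/2}$ for $s<L$ are bounded by absolute constants. Since $G\ge1$, $\varepsilon_u\le C(A)G^{-2}$ for all $u$. Fix $G=G(A)$ so that $\varepsilon_u\le0.1$ for all $u$.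

**Step 5: choosing an outcome $w$.** We show that all requirements hold together with positive probability. Fix $(u,s)$ and apply Lemma 7 with $r=r^{(u,s)}$. Except with probability $e^{-\lambda^2/2}=\frac1{40n^2}$, by property 2 and (3),
$$Z_{u,s}(p')\le Q_r\le0.81\,\delta R_s+L^{-1/5}R_s\le0.85\,\delta R_s\le\delta_{t+1}R_s .$$
The third inequality uses $L^{-1/5}=L^{-1/10}L^{-1/10}\le0.04\,\delta$; the last one holds because $0.85\,\delta_t=\max(0.85^{t+1},0.85L^{-1/10})$. There are at most $n(1+\log_2n)\le2n^2$ pairs $(u,s)$, so the total failure probability is at most $0.05$. By Lemma 7 with $r\equiv1$ and Markov's inequality, $\sum_ip_i'\le0.9\sum_ip_i$ fails with probability at most $0.81/0.9=0.9$ (if $\sum_ip_i=0$ it cannot fail). As $0.05+0.9<1$, some outcome $w$ satisfies everything. Set $x_i^{(t+1)}=x_i^{(t)}+a_iw_i$. Then $x^{(t+1)}(S)-x^{(t)}(S)=\langle v_S,w\rangle$, which gives property 1 (trivially if $v_S=0$); property 2 for $t+1$ and property 3 were arranged; property 4 is clear. This proves the claim.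

**Step 6: rounding and adding up.** We stop after logarithmically many rounds and sum the errors. Let $T=\lceil2\log n/\log(10/9)\rceil=O_A(\log L)$. By property 3, $\sum_ip_i^{(T)}\le0.9^Tn\le\frac1n$, so $a_i^{(T)}\le n^{-2}$ for all $i$. Let $\chi_i$ be a sign nearest to $x_i^{(T)}$. This changes any subset sum by at most $n\cdot n^{-2}\le1$, and by property 4, $\chi_i=x_i^0$ wherever $x_i^0=\pm1$.

Let $P\subseteq\Omega$ be an AP. If $P$ is a singleton, the error is at most $2\le2\sqrt L$. Otherwise decompose $P$ by Lemma 5. A block of size $s$ contributes at most $2s$ to $|x^{(T)}(P)-x^0(P)|$, so the blocks of size $s<\sqrt L$ contribute at most $\sum_{s=2^j<\sqrt L}2\cdot2s\le8\sqrt L$. Every larger block has size in $\Sigma$, and by property 1 these blocks contribute at most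
$$2\sum_{s\in\Sigma}\sum_{t<T}\Delta_s(t)\le2G\sqrt L\Big(\sum_{s=2^j}\omega_s\Big)\Big(\sum_{t\ge0}0.85^{\alpha t}+T\,L^{-\alpha/10}\Big)\le C(A)\sqrt L .$$
Indeed $\delta_t^\alpha\le0.85^{\alpha t}+L^{-\alpha/10}$, the sum of the $\omega_s$ is geometric on both sides of $L$, and $TL^{-\alpha/10}=O_A(1)$ because $T=O_A(\log L)$. Hence $|\chi(P)-x^0(P)|\le C(A)\sqrt L$. $\square$

## 8. The block counts of a box: proof of Theorems 3 and 4

Let $\Omega$ be the box with $N_1\ge\dots\ge N_d$; it is $K\cap\mathbb Z^d$ for the convex set $K=\prod_j[1,N_j]$. We check the hypotheses of Proposition 8 with $A=5^d$ and $L$ from Section 2. By Lemma 2(a), $n\le L^{d+1}\le AL^A$, since $5^d\ge d+1$. For $2\le s<L$, (1) and Lemma 2(b) give $\beta_s\le5^dL(L/s)^d\le AL(L/s)^A$. For $s\ge L$ with $s\ge2$: if $\beta_s=0$ there is nothing to show; otherwise $s\le N_1$, and (1) and Lemma 2(c) give $\beta_s\le5^dL^2/s$. So (H1)–(H3) hold.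

Proposition 8 with $x^0=0$ gives the upper bound of Theorem 3, and Section 3 gives the lower bound. So the conjecture holds.

General $x^0$ in Proposition 8 gives the first part of Theorem 4 and the upper bound for the linear discrepancy. For the hereditary discrepancy and $X\subseteq\Omega$, take $x^0=0$ on $X$ and $x^0=1$ off $X$. Then $\chi=1$ off $X$, so $\chi(P)-x^0(P)=\chi(P\cap X)$ for every AP $P$, and $\operatorname{disc}(\mathcal A_{\mathbf N}|_X)\le C_d\sqrt L$. Both notions are at least the ordinary discrepancy (take $x^0=0$, respectively $X=\Omega$), so the lower bounds follow from Theorem 3. $\square$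

## 9. Lattice points in a convex body

For a convex body the differences available to progressions of length about $\ell$ are the lattice points $b$ with $\ell b$ in the difference body.

**Definition (balance length of a body).** Let $K\subset\mathbb R^d$ be compact and convex with $\Omega=K\cap\mathbb Z^d\ne\emptyset$. Put $M=K-K$, $D(\ell)=|\{b\in\mathbb Z^d:\ell b\in M\}|$ and $L_K=\max\{\ell\ge1:D(\ell)\ge\ell\}$.

*Example.* For $K=[1,5]$ we have $M=[-4,4]$ and $D(\ell)=2\lfloor4/\ell\rfloor+1$. So $D(\ell)=3$ for $2<\ell\le4$ and $D(\ell)=1$ for $\ell>4$, and $L_K=3$. The box parameter of the row $[5]$ is $\sqrt5$; the two differ by a constant factor here.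

*The maximum exists.* $M$ is symmetric, compact, convex and contains $0$, so $D$ is finite and nonincreasing, and $D(1)\ge1$. The set of $\ell\ge1$ with $D(\ell)\ge\ell$ is nonempty and bounded by $D(1)$. If $\ell_j\uparrow\ell$ with $D(\ell_j)\ge\ell_j$, the finite sets $\{b:\ell_jb\in M\}$ decrease to $\{b:\ell b\in M\}$, as $M$ is closed. So $D(\ell_j)=D(\ell)$ eventually and $D(\ell)\ge\ell$. By maximality,
$$D(2L_K)<2L_K,\qquad D(L_K)\ge L_K. \tag{5}$$

**Theorem 9.** With $K,\Omega,M$ as above and $L=L_K$: the linear, hereditary and ordinary discrepancy of the APs contained in $\Omega$ are at most $C_d\sqrt L$. If $|(K+\frac13M)\cap\mathbb Z^d|\le A'|\Omega|$, they are at least $c_{d,A'}\sqrt L$. If $K$ is symmetric about a lattice point, one may take $A'=5^d$, so the discrepancy is $\Theta_d(\sqrt L)$.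

**Lemma 10.** For symmetric compact convex $M'\subset\mathbb R^d$ (nonempty) and $\lambda\ge1$: $|\lambda M'\cap\mathbb Z^d|\le(2\lambda+1)^d|M'\cap\mathbb Z^d|$.

*Proof.* Take a maximal set of points $x_i\in\lambda M'\cap\mathbb Z^d$ with $x_i-x_j\notin M'$ for $i\ne j$. The sets $x_i+\frac12M'$ are disjoint, since a common point would give $x_i-x_j\in\frac12M'+\frac12M'=M'$. They lie in $(\lambda+\frac12)M'$. Comparing volumes in the linear span of $M'$, of dimension $d'\le d$, there are at most $(2\lambda+1)^{d'}\le(2\lambda+1)^d$ of them. By maximality the sets $x_i+M'$ cover $\lambda M'\cap\mathbb Z^d$, and each contains $|M'\cap\mathbb Z^d|$ lattice points. $\square$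

Note that $D(\ell)=|\frac1\ell M\cap\mathbb Z^d|$, so Lemma 10 compares values of $D$ at different lengths.

**Step 1: the upper bound for $s<8L$.** We verify the hypotheses of Proposition 8 with $A=16\cdot9^d$.

(H1): subtracting a fixed point of $\Omega$ maps $\Omega$ injectively into $M\cap\mathbb Z^d$. So by Lemma 10 with $\lambda=2L$ and (5), $n\le D(1)\le(4L+1)^dD(2L)\le(5L)^d\cdot2L=2\cdot5^dL^{d+1}\le AL^A$.

For $s\ge2$, an $s$-term AP in $\Omega$ with difference $b$ gives $(s-1)b\in M$. As $s-1\ge s/2$,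
$$\beta_s\le D(s-1)\le D(s/2). \tag{6}$$

(H2): if $s<L$, then $\frac2sM=\frac{4L}s\cdot\frac1{2L}M$, and Lemma 10 gives $D(s/2)\le(8L/s+1)^dD(2L)\le2\cdot9^dL(L/s)^d\le AL(L/s)^A$.

(H3) for $L\le s<8L$: $D(s/2)\le D(L/2)\le9^dD(2L)\le2\cdot9^dL\le16\cdot9^dL^2/s$, by Lemma 10 with $\lambda=4$.

**Step 2: the upper bound for $s\ge8L$.** Lemma 10 gives no decay in $s$ here. The idea is that one lattice point of $M/s'$ with $s'=s/2$, multiplied up, produces many lattice points in $M/(2L)$. We may assume $\beta_s\ge1$. By (6)'s argument there is a nonzero lattice point in $M/s'$. Doubling it as long as possible, which ends because $M$ is bounded, gives a nonzero lattice point $b_0\in M/s'$ with $2b_0\notin M/s'$. Let $\nu=\lfloor s'/2L\rfloor$. Since $s'/2L=s/4L\ge2$, $\nu\ge s/(8L)$. For $b\in\mathbb Z^d\cap M/s'$ and $0\le k\le\nu-1$,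
$$b+kb_0\in\frac{k+1}{s'}M\subseteq\frac\nu{s'}M\subseteq\frac1{2L}M .$$
If $b+kb_0=b'+k'b_0$, then $(k-k')b_0=b'-b\in\frac2{s'}M$. If $|k-k'|\ge4$, then by convexity and symmetry $4b_0\in\frac2{s'}M$, so $2b_0\in\frac1{s'}M$, a contradiction. So the values of $k$ that occur for a given point differ by at most $3$, and each $k$ determines $b$: every point has at most $4$ representations. Hence $\nu D(s')\le4D(2L)<8L$, and
$$\beta_s\le D(s/2)\le\frac{8L}\nu\le\frac{64L^2}s\le\frac{AL^2}s .$$
So (H3) holds for all $s\ge L$. Proposition 8 gives the upper bounds for the linear and, with $x^0=0$, the ordinary discrepancy, and for the hereditary discrepancy with $x^0=0$ on $X$ and $x^0=1$ off $X$ as in Section 8.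

**Step 3: the lower bound.** We repeat Section 3 with the differences given by $M$. It suffices to bound the ordinary discrepancy, since the other two are at least as large. Let $\Lambda=\{b\in\mathbb Z^d:Lb\in M\}$, so $|\Lambda|=D(L)\ge L$. If $|\Lambda|=1$ then $L=1$, and singletons give discrepancy at least $1=\sqrt L$. Now let $|\Lambda|\ge2$, let $f$ be a coloring of $\Omega$ extended by $0$ to $\mathbb Z^d$, $\ell=\lfloor L/6\rfloor+1$, and $F_b(a)=\sum_{j<\ell}f(a+jb)$.

Given $\theta\in\mathbb T^d$, two of the $|\Lambda|\ge L$ elements of $\Lambda$ have inner products with $\theta$ at distance at most $1/L$ on the circle. Their difference $b$ is nonzero, with $Lb\in M-M=2M$ and $\|b\cdot\theta\|\le1/L$. So the phases for $j\le\ell-1\le L/6$ are at most $\pi/3$ and $\big|\sum_{j<\ell}e^{2\pi ijb\cdot\theta}\big|\ge\ell/2$. By Parseval, summing over all nonzero lattice points $b$ with $Lb\in2M$,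
$$\sum_b\sum_a|F_b(a)|^2\ge\frac{\ell^2}4|\Omega| .$$
The number of such $b$ is, by Lemma 10 with $\lambda=2$ applied twice and (5), at most $|\frac2LM\cap\mathbb Z^d|\le5^dD(L)\le25^dD(2L)\le2\cdot25^dL$. If $\{a+jb\}_{j<\ell}$ meets $\Omega$, then $a\in K-jb$ for some $j\le L/6$, and $jb\in\frac jL\cdot2M\subseteq\frac13M$, so $a\in K+\frac13M$ by the symmetry of $M$. Thus at most $A'|\Omega|$ values of $a$ occur for each $b$. So some
$$|F_b(a)|^2\ge\frac{\ell^2|\Omega|/4}{2\cdot25^dL\cdot A'|\Omega|}\ge\frac L{288\cdot25^dA'} .$$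
By convexity $\{a+jb\}_{j<\ell}\cap\Omega$ is an AP, and the lower bound follows with $c_{d,A'}=(288\cdot25^dA')^{-1/2}$. This constant also covers the case $|\Lambda|=1$: $A'\ge1$, because $K\subseteq K+\frac13M$, so $c_{d,A'}\le1$.

**Step 4: symmetric bodies.** It remains to find $A'$ when $K$ is symmetric about a lattice point. Translating by that point changes nothing, so let $K=-K$. Then $M=2K$ and $K+\frac13M=\frac53K$. Lemma 10 with $M'=K$ and $\lambda=\frac53$ gives $|\frac53K\cap\mathbb Z^d|\le(\frac{13}3)^d|\Omega|\le5^d|\Omega|$. $\square$
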